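# Splitting fewer than $\mathfrak d(\kappa)$ sets at an uncountable regular cardinal

## 1. Three subsets of $\omega_1$, then $\aleph_1$ of them

Every ordinal can be written uniquely as $\lambda+n$ with $\lambda$ zero or a limit and $n<\omega$. Call it even or odd according to $n$. Consider three uncountable subsets of $\omega_1$: the set $A_0$ of limit ordinals, the set $A_1$ of odd ordinals, and the set $A_2=\{\omega^2\cdot\gamma:\gamma<\omega_1\}$. We want one set $X\subseteq\omega_1$ that cuts each of them into two uncountable pieces.

Taking $X$ to be the set of even ordinals fails: every limit ordinal is even, so $A_0\setminus X=\emptyset$, and likewise $A_1\cap X=\emptyset$. A coarser choice works. Cut $\omega_1$ into the blocks $[\omega^2\gamma,\omega^2(\gamma+1))$, and let $X$ be the union of the blocks with $\gamma$ even. Each block with $\gamma>0$ contains the point $\omega^2\gamma$, which belongs to $A_0$ and to $A_2$, and the point $\omega^2\gamma+1$, which belongs to $A_1$. There are $\aleph_1$ even blocks and $\aleph_1$ odd blocks, so all three sets are cut as desired.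

The same trick handles $\aleph_1$ sets at once. Let $A_i$ $(i<\omega_1)$ be uncountable subsets of $\omega_1$. Define
$$f(\xi)=\sup_{i\le\xi}\ \min\big(A_i\setminus(\xi+1)\big),$$
a supremum of countably many countable ordinals, hence $<\omega_1$. Let $C$ be the set of $\gamma<\omega_1$ such that $f(\xi)<\gamma$ for all $\xi<\gamma$. This is a closed unbounded set containing $0$; enumerate it increasingly as $\langle\gamma_\nu:\nu<\omega_1\rangle$. Let $X$ be the union of the blocks $[\gamma_\nu,\gamma_{\nu+1})$ with $\nu$ even. Fix $i$. If $\gamma_\nu\ge i$, then
$$\gamma_\nu<\min\big(A_i\setminus(\gamma_\nu+1)\big)\le f(\gamma_\nu)<\gamma_{\nu+1},$$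
so $A_i$ meets the block $[\gamma_\nu,\gamma_{\nu+1})$. Thus $A_i$ meets all blocks from some point on, in particular $\aleph_1$ even ones and $\aleph_1$ odd ones, and $X$ cuts $A_i$ into two uncountable pieces.

How many sets can always be cut simultaneously? The argument turned each set $A$ into its "next element" function and used a single $f$ that eventually bounds all these functions. So the answer should be tied to how many functions from $\kappa$ to $\kappa$ are needed before no single $f$ can cope with them. Both numbers have names.

## 2. The numbers $\mathfrak r(\kappa)$ and $\mathfrak d(\kappa)$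

From now on $\kappa$ is an **uncountable regular cardinal**. We write $[\kappa]^\kappa$ for the set of subsets of $\kappa$ of size $\kappa$. By regularity these are exactly the unbounded subsets. For a set $A$ and an ordinal $\alpha$, $\min(A\setminus\alpha)$ is the least element of $A$ that is $\ge\alpha$.

**Definition (splitting, reaping number).** For $X\subseteq\kappa$ and $A\in[\kappa]^\kappa$, we say that $X$ *splits* $A$ if $|A\cap X|=|A\setminus X|=\kappa$. The reaping number is
$$\mathfrak r(\kappa)=\min\{|\mathcal R|:\mathcal R\subseteq[\kappa]^\kappa\text{ and no }X\subseteq\kappa\text{ splits every }A\in\mathcal R\}.$$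

For example, the even ordinals split $\kappa$ but do not split the set of limit ordinals. The whole of $[\kappa]^\kappa$ is never split: given $X$, one of $X$ and $\kappa\setminus X$ has size $\kappa$, and $X$ does not split that one. So $\mathfrak r(\kappa)$ is well defined and $\mathfrak r(\kappa)\le 2^\kappa$. Section 1 says that $\mathfrak r(\omega_1)>\aleph_1$.

**Definition (dominating number).** For $f,g\in{}^\kappa\kappa$ write $f\le^*g$ if $|\{\alpha<\kappa:f(\alpha)>g(\alpha)\}|<\kappa$. The dominating number is
$$\mathfrak d(\kappa)=\min\{|D|:D\subseteq{}^\kappa\kappa\text{ and }\forall f\in{}^\kappa\kappa\ \exists g\in D\ (f\le^*g)\}.$$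

For example, the identity is $\le^*$ the function that is $0$ below $\omega$ and $\alpha+1$ at $\alpha\ge\omega$, because only countably many places are bad. The identity is not $\le^*$ any constant function.

We always have $\mathfrak d(\kappa)\ge\kappa^+$. Given $g_i$ $(i<\kappa)$, put $f(\alpha)=\sup_{i\le\alpha}g_i(\alpha)+1$. Then $f(\alpha)>g_i(\alpha)$ for all $\alpha\ge i$, so $f\not\le^*g_i$ for every $i$.

The negation of domination deserves to be spelled out, since the proof uses nothing else about $\mathfrak d(\kappa)$. If $H\subseteq{}^\kappa\kappa$ and $|H|<\mathfrak d(\kappa)$, then there is one $f$ such that for every $h\in H$ the set $\{\xi:f(\xi)>h(\xi)\}$ has size $\kappa$. It has size $\kappa$, but it need not contain a final segment of $\kappa$. That difference from Section 1 is the source of all the difficulty.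

**The problem.** Recall $\beth_0=\aleph_0$, $\beth_{n+1}=2^{\beth_n}$, $\beth_\omega=\sup_n\beth_n$. ZFC proves that $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ for every regular $\kappa\ge\beth_\omega$. Dilip Raghavan and Saharon Shelah, in "A small ultrafilter number at smaller cardinals" (arXiv:1904.02379, 2019), ask whether this is provable for the uncountable regular cardinals below $\beth_\omega$. That is, does ZFC prove
$$(\ast)\qquad\forall\kappa\,\big[(\kappa\text{ is an uncountable regular cardinal and }\kappa<\beth_\omega)\rightarrow\mathfrak d(\kappa)\le\mathfrak r(\kappa)\big]\,?$$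
The answer is yes, by an argument uniform in $\kappa$ that uses neither $\beth_\omega$ nor the result quoted above for $\kappa\ge\beth_\omega$.

**Theorem 1.** If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, then some $Y\subseteq\kappa$ splits every $A\in\mathcal A$. Hence $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ for every uncountable regular $\kappa$, and ZFC proves $(\ast)$.

**Theorem 2 (stronger form).** If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, then there is $e:\kappa\to\kappa$ such that $|A\cap e^{-1}\{\xi\}|=\kappa$ for all $A\in\mathcal A$ and all $\xi<\kappa$.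

## 3. Cutting $\kappa$ into the blocks of a club

A *club* in $\kappa$ is a closed unbounded subset. We use two textbook facts. First, the intersection of fewer than $\kappa$ clubs is a club. Second, for $f:\kappa\to\kappa$ the set $\{\gamma<\kappa:\forall\xi<\gamma\ f(\xi)<\gamma\}$ of closure points of $f$ is a club. It is clearly closed. To see that it is unbounded, start with any $\eta_0<\kappa$ and let $\eta_{n+1}$ be the larger of $\eta_n+1$ and $\sup_{\xi<\eta_n}(f(\xi)+1)$; then $\sup_n\eta_n$ is below $\kappa$, because $\kappa$ is regular and uncountable, and it is a closure point above $\eta_0$.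

**Definition (blocks).** For a club $C\subseteq\kappa$ with $0\in C$ put
$$\alpha^{+C}=\min(C\setminus(\alpha+1))\quad(\alpha<\kappa),\qquad \pi_C(\beta)=\max(C\cap(\beta+1))\quad(\beta<\kappa).$$

So $\alpha^{+C}$ is the next point of $C$ strictly after $\alpha$, and $\pi_C(\beta)$ is the last point of $C$ at or before $\beta$. The maximum exists because $C$ is closed and $0\in C$. For example, if $C=\{\omega\gamma:\gamma<\kappa\}$, then $\pi_C(\omega+3)=\omega$ and $(\omega+3)^{+C}=\omega\cdot2$. For $\alpha\in C$,
$$\pi_C(\beta)=\alpha\iff\alpha\le\beta<\alpha^{+C},\qquad\qquad(1)$$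
so the blocks $[\alpha,\alpha^{+C})$, $\alpha\in C$, partition $\kappa$. Each block has size $<\kappa$.

The first lemma says what survives of Section 1 when "$\kappa$ many functions" is replaced by "fewer than $\mathfrak d(\kappa)$ functions".

**Lemma 1.** Let $H\subseteq{}^\kappa\kappa$ with $|H|<\mathfrak d(\kappa)$, and let $E\ni0$ be a club in $\kappa$. There is a club $C\subseteq E$ with $0\in C$ such that for every $h\in H$ the set $\{\alpha\in C:h(\alpha)<\alpha^{+C}\}$ is unbounded in $\kappa$.

*Proof.* We want a statement about left endpoints of blocks, while an escaping function $f$ gives us information at some point in the middle of a block. To transfer it, we make the functions monotone. For $h\in H$ let $\hat h(\alpha)=\sup_{\xi\le\alpha}h(\xi)$. By regularity $\hat h(\alpha)<\kappa$; also $\hat h$ is nondecreasing and $\hat h\ge h$. The family $\{\hat h:h\in H\}$ has size $<\mathfrak d(\kappa)$, so it is not dominating, and there is $f$ with $|\{\xi:f(\xi)>\hat h(\xi)\}|=\kappa$ for every $h\in H$. Let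
$$C=\{\gamma\in E:\forall\xi<\gamma\ \ f(\xi)<\gamma\}.$$
This is the intersection of two clubs, so it is a club contained in $E$. We have $0\in C$, since $0\in E$ and the condition at $0$ is vacuous.

Fix $h\in H$ and $\eta<\kappa$. We look for $\alpha\ge\eta$ in $C$ with $h(\alpha)<\alpha^{+C}$. Choose $\xi\ge\min(C\setminus\eta)$ with $f(\xi)>\hat h(\xi)$, and put $\alpha=\pi_C(\xi)$. Then $\alpha\ge\min(C\setminus\eta)\ge\eta$, and $\alpha\le\xi<\alpha^{+C}$ by (1). Since $\alpha^{+C}$ belongs to $C$ and $\xi<\alpha^{+C}$, also $f(\xi)<\alpha^{+C}$. Therefore
$$h(\alpha)\le\hat h(\alpha)\le\hat h(\xi)<f(\xi)<\alpha^{+C}.\qquad\square$$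

## 4. Coloring whole blocks is circular

The sensible first attempt at Theorem 1 is to copy Section 1. Given $\mathcal A$ with $|\mathcal A|<\mathfrak d(\kappa)$, apply Lemma 1 with $E=\kappa$ to the functions $h_A(\alpha)=\min(A\setminus\alpha)$. The resulting club $C$ has the property that each $A\in\mathcal A$ meets the block $[\alpha,\alpha^{+C})$ for unboundedly many $\alpha\in C$. Now take alternate blocks.

It breaks at that last move. Unboundedly many blocks need not include blocks of both parities. For instance, let $C=\{\omega\gamma:\gamma<\kappa\}$ and $A=\{\omega\gamma+1:\gamma<\kappa\text{ even}\}$. For $\alpha=\omega\gamma$ with $\gamma$ even, $\min(A\setminus\alpha)=\alpha+1<\alpha^{+C}$, so the conclusion of Lemma 1 holds for this $A$ and $C$. Yet $A$ is contained in the union of the even blocks.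

Coloring the blocks more cleverly does not help by itself. Let $X=\pi_C^{-1}[Z]$ with $Z\subseteq C$ be any union of whole blocks. The set $A\cap X$ is the union of the sets $A\cap[\alpha,\alpha^{+C})$ over $\alpha\in Z\cap\pi_C[A]$. These sets are nonempty, pairwise disjoint and of size $<\kappa$, so by regularity $|A\cap X|=\kappa$ iff $|Z\cap\pi_C[A]|=\kappa$. The same holds for $C\setminus Z$. Hence $X$ splits $A$ iff $Z$ splits $\pi_C[A]$. We have traded the family $\mathcal A$ for the family $\{\pi_C[A]:A\in\mathcal A\}$, with no gain.

So $X$ must cut *inside* blocks. For this we need a coloring of the points of $\kappa$ that takes many values on each $A$. The way to get one is to apply Lemma 1 over and over, to thinner and thinner clubs, and to watch how a single point $\beta$ moves.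

## 5. Following $\pi_C(\beta)$ down a decreasing sequence of clubs

Here is the mechanism in a case that can be computed by hand. Let $C_i=\{\omega^i\gamma:\gamma<\kappa\}$ for $i<\omega$. These clubs contain $0$ and decrease, with $C_0=\kappa$. Write $\beta=\omega^iq+r$ with $r<\omega^i$; then $\pi_{C_i}(\beta)=\omega^iq$. In other words, $\pi_{C_i}$ deletes from the Cantor normal form of $\beta$ all terms with exponent below $i$. For $\beta=\omega^2\cdot3+\omega\cdot5+7$ the values for $i=0,1,2,3$ are
$$\omega^2\cdot3+\omega\cdot5+7,\qquad\omega^2\cdot3+\omega\cdot5,\qquad\omega^2\cdot3,\qquad0.$$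
The value drops from stage $i$ to stage $i+1$ exactly when the term $\omega^i$ occurs in $\beta$. Only finitely many terms occur, so the number $c(\beta)=\sup\{i+1:\text{stage }i\text{ to }i+1\text{ drops}\}$ is finite; here it is $3$.

For these particular clubs, $c$ need not take large values on a given set: on $A=\{\omega^\omega\gamma+1:\gamma<\kappa\}$ only the first stage drops, because $\omega^\omega\gamma$ is a multiple of every $\omega^i$, so $c$ is constantly $1$ on $A$. The clubs must be chosen with $\mathcal A$ in view, so that each $A$ contains points that drop at stage $i$, for every $i$. Lemma 1 provides them. Finiteness of the set of drops needs nothing special: there is no infinite descending sequence of ordinals.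

**Lemma 2.** Let $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$, and let $\mu<\kappa$ be an infinite cardinal. There is $c:\kappa\to\mu$ such that $|\{\beta\in A:c(\beta)>i\}|=\kappa$ for all $A\in\mathcal A$ and $i<\mu$.

*Proof.*

**Step 1 (choose the clubs).** This step builds a sequence of clubs along which every $A\in\mathcal A$ has points that drop at each stage. Define clubs $C_i\ni0$ for $i<\mu$, decreasing under inclusion, as follows. Let $C_0=\kappa$. At limit $i$ let $C_i=\bigcap_{i'<i}C_{i'}$, a club because fewer than $\kappa$ clubs are intersected. Given $C_i$, put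
$$h_{A,i}(\alpha)=\min\big(A\setminus\alpha^{+C_i}\big)\qquad(A\in\mathcal A),$$
the first point of $A$ that lies beyond the end of the $C_i$-block of $\alpha$. There are at most $|\mathcal A|<\mathfrak d(\kappa)$ such functions, so Lemma 1 with $E=C_i$ gives a club $C_{i+1}\subseteq C_i$ containing $0$ such that for each $A\in\mathcal A$ the set
$$\{\alpha\in C_{i+1}:h_{A,i}(\alpha)<\alpha^{+C_{i+1}}\}\ \text{ is unbounded in }\kappa.\qquad\qquad(2)$$

**Step 2 (define $c$).** This step shows that each $\beta$ drops only finitely often. Write $\pi_i=\pi_{C_i}$. For fixed $\beta$ the clubs shrink, so $\langle\pi_i(\beta):i<\mu\rangle$ is nonincreasing. Let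
$$D(\beta)=\{i<\mu:\pi_{i+1}(\beta)<\pi_i(\beta)\}.$$
If $i_0<i_1<i_2<\cdots$ were infinitely many elements of $D(\beta)$, then $\pi_{i_{m+1}}(\beta)\le\pi_{i_m+1}(\beta)<\pi_{i_m}(\beta)$ for all $m$, an infinite descending sequence of ordinals. So $D(\beta)$ is finite. Put $c(\beta)=\sup\{i+1:i\in D(\beta)\}$, which is $0$ if $D(\beta)=\emptyset$. Since $D(\beta)$ is finite and $\mu$ is a limit ordinal, $c(\beta)<\mu$.

**Step 3 (find points of $A$ with large color).** This step verifies the conclusion. Fix $A\in\mathcal A$ and $i<\mu$, and let $\alpha$ be one of the unboundedly many elements of the set in (2). Put $\beta=h_{A,i}(\alpha)$. Then $\beta\in A$ and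
$$\alpha<\alpha^{+C_i}\le\beta<\alpha^{+C_{i+1}}.$$
Since $\alpha\in C_{i+1}$, the outer inequalities and (1) give $\pi_{i+1}(\beta)=\alpha$. Since $\alpha^{+C_i}$ is a point of $C_i$ that is $\le\beta$, we get $\pi_i(\beta)\ge\alpha^{+C_i}>\alpha$. So $i\in D(\beta)$, and $c(\beta)\ge i+1>i$. Finally $\beta>\alpha$ and $\alpha$ ranges over an unbounded set, so the points $\beta\in A$ obtained in this way are unbounded in $\kappa$, and there are $\kappa$ many of them. $\square$

## 6. From $\omega$ colors to two: a cut that moves from block to block

Apply Lemma 2 with $\mu=\omega$ to get $c:\kappa\to\omega$ that is unbounded on every $A\in\mathcal A$. It is tempting to choose $S\subseteq\omega$ and to hope that $c^{-1}[S]$ splits every $A$. No fixed $S$ need work. Take $\kappa=(2^{\aleph_0})^+$, let $c(\lambda+n)=n$ for $\lambda$ zero or a limit and $n<\omega$, and let $\mathcal A=\{c^{-1}[N]:N\subseteq\omega\text{ infinite}\}$. Here $|\mathcal A|=2^{\aleph_0}<\kappa<\mathfrak d(\kappa)$, and $c$ satisfies the conclusion of Lemma 2 for $\mathcal A$, since every fiber $c^{-1}\{k\}$ has size $\kappa$. But given $S$, one of $S$ and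 $\omega\setminus S$ is infinite; call it $N$. The set $c^{-1}[N]$ is either contained in $c^{-1}[S]$ or disjoint from it.

What can be done in advance for *all* infinite $N\subseteq\omega$ is a cut at a number $m$: if $m\ge\min N$, then $N$ has elements $\le m$ and elements $>m$. So if $A$ shows all the colors of an infinite set $N$ inside one block, then cutting the colors of that block at any $m\ge\min N$ gives points of $A$ on both sides, within that one block. The cut must be at least $\min N$, and $\min N$ depends on $A$, so the cut should vary with the block and be large on many of the blocks that are good for $A$. A function from blocks to $\omega$ chosen without looking at $A$ will not do, since some value is taken on $\kappa$ many blocks and all good blocks of $A$ could be among them. But "unbounded on every set of a family of size $<\mathfrak d(\kappa)$" is what Lemma 2 delivers, and we may apply it a second time, to the sets of good blocks.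

**Proof of Theorem 1.** Let $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$.

**Step 1 (infinitely many colors occur $\kappa$ often on each $A$).** This step turns "unbounded colors" into an infinite set of colors that never run out. By Lemma 2 with $\mu=\omega$ fix $c:\kappa\to\omega$ with $|\{\beta\in A:c(\beta)>i\}|=\kappa$ for all $A\in\mathcal A$ and $i<\omega$. For $A\in\mathcal A$ let
$$N_A=\{k<\omega:|A\cap c^{-1}\{k\}|=\kappa\}.$$
Given $i<\omega$, the set $\{\beta\in A:c(\beta)>i\}=\bigcup_{k>i}(A\cap c^{-1}\{k\})$ has size $\kappa$ and is a union of countably many pieces. As $\kappa$ is regular and uncountable, some piece has size $\kappa$, so some $k>i$ lies in $N_A$. Hence $N_A$ is infinite.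

**Step 2 (blocks in which $A$ shows all colors of $N_A$).** This step produces one club that serves every $A$ on unboundedly many blocks. For $A\in\mathcal A$ put
$$h_A(\alpha)=\sup_{k\in N_A}\min\big((A\cap c^{-1}\{k\})\setminus\alpha\big).$$
Each minimum exists because $A\cap c^{-1}\{k\}$ is unbounded for $k\in N_A$. The supremum is over countably many ordinals below $\kappa$, so $h_A(\alpha)<\kappa$. By Lemma 1 with $E=\kappa$ there is a club $C\ni0$ such that for each $A\in\mathcal A$ the set
$$G_A=\{\alpha\in C:h_A(\alpha)<\alpha^{+C}\}$$
is unbounded in $\kappa$. If $\alpha\in G_A$ and $k\in N_A$, then $\min((A\cap c^{-1}\{k\})\setminus\alpha)$ lies in $[\alpha,\alpha^{+C})$. So for $\alpha\in G_A$ the set $A\cap[\alpha,\alpha^{+C})$ meets $c^{-1}\{k\}$ for every $k\in N_A$.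

**Step 3 (where to cut).** This step chooses the cut for each block. The family $\{G_A:A\in\mathcal A\}$ consists of unbounded subsets of $\kappa$, so it is contained in $[\kappa]^\kappa$, and its size is $<\mathfrak d(\kappa)$. By Lemma 2 with $\mu=\omega$, applied to this family, there is $n:\kappa\to\omega$ with $|\{\alpha\in G_A:n(\alpha)>i\}|=\kappa$ for all $A\in\mathcal A$ and $i<\omega$.

**Step 4 (the splitting set).** This step cuts each block at its own height and checks both sides. Let
$$Y=\{\beta<\kappa:c(\beta)\le n(\pi_C(\beta))\}.$$
Fix $A\in\mathcal A$ and let $k_0=\min N_A$. By Step 3 there are $\kappa$ many $\alpha\in G_A$ with $n(\alpha)\ge k_0$. Fix such an $\alpha$. By (1), every $\beta\in[\alpha,\alpha^{+C})$ has $\pi_C(\beta)=\alpha$.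

Since $k_0\in N_A$, Step 2 gives $\beta\in A\cap[\alpha,\alpha^{+C})$ with $c(\beta)=k_0\le n(\alpha)=n(\pi_C(\beta))$. So $\beta\in A\cap Y$.

Since $N_A$ is infinite, there is $k\in N_A$ with $k>n(\alpha)$. Step 2 gives $\beta'\in A\cap[\alpha,\alpha^{+C})$ with $c(\beta')=k>n(\alpha)=n(\pi_C(\beta'))$. So $\beta'\in A\setminus Y$.

Blocks for different $\alpha\in C$ are disjoint, so the $\kappa$ many choices of $\alpha$ give $\kappa$ many points $\beta$ and $\kappa$ many points $\beta'$. Therefore $|A\cap Y|=|A\setminus Y|=\kappa$, and $Y$ splits every $A\in\mathcal A$.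

**Step 5 (the inequality).** It remains to read off the consequence for the cardinals. By what was just shown, a family $\mathcal R\subseteq[\kappa]^\kappa$ of size $<\mathfrak d(\kappa)$ has all its members split by one set, so it is not among the families in the definition of $\mathfrak r(\kappa)$. Hence $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$. As $\kappa$ was an arbitrary uncountable regular cardinal, $(\ast)$ is a theorem of ZFC. $\blacksquare$

## 7. From two colors to $\kappa$ colors

Theorem 2 asks for $\kappa$ colors, each used $\kappa$ often on each $A\in\mathcal A$. One may try to use Theorem 1 repeatedly: split off a set $Y_0$, split what is left by $Y_1$, and so on, for $\kappa$ steps. The recursion can break down at the first limit, because the remainders $A\setminus\bigcup_{l<m}Y_l$ decrease and may have empty intersection. For example, let $A=\kappa$ and $Y_m=\{\lambda+m:\lambda\text{ zero or a limit}\}$. Each $Y_m$ splits $\kappa\setminus\bigcup_{l<m}Y_l$, but nothing remains after $\omega$ steps. So iteration yields $\omega$ colors, and another device is needed beyond that.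

The device is again to work inside blocks. Look at $\kappa=\omega_1$. Suppose $e_\omega:\omega_1\to\omega$ takes each value $\aleph_1$ often on each $A\in\mathcal A$. Choose a club $C$ such that for unboundedly many $\alpha\in C$ the set $A$ shows all $\omega$ colors in the block $[\alpha,\alpha^{+C})$. Each infinite $\alpha<\omega_1$ is a countable ordinal, so there is a surjection $q_\alpha:\omega\to\alpha$, and we may read the color $e_\omega(\beta)$ in the block of $\alpha$ as a name for the ordinal $q_\alpha(e_\omega(\beta))<\alpha$. A fixed $\xi<\omega_1$ is below $\alpha$ for all large $\alpha$, so it appears in each sufficiently late good block. For larger $\kappa$ the ordinal $\alpha$ has cardinality $|\alpha|$, possibly uncountable, and we first need a coloring with $|\alpha|$ colors. This is an induction on the number of colors.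

**Proof of Theorem 2.** For an infinite cardinal $\mu\le\kappa$ let $S(\mu)$ be the statement: for every $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$ there is $e:\kappa\to\mu$ with $|A\cap e^{-1}\{\xi\}|=\kappa$ for all $A\in\mathcal A$ and $\xi<\mu$. We prove $S(\mu)$ by induction on $\mu$. Theorem 2 is $S(\kappa)$.

**Step 1 (the base $S(\omega)$).** This step gets $\omega$ colors by the iteration described above. Given $\mathcal A$, choose recursively sets $Y_m$ $(m<\omega)$ such that $Y_m$ splits every member of
$$\Big\{A\setminus\bigcup_{l<m}Y_l:A\in\mathcal A\Big\}.$$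
Theorem 1 applies at each $m$: the family has size $<\mathfrak d(\kappa)$, and its members have size $\kappa$. The latter holds for $m=0$ by assumption. If it holds for $m$, it holds for $m+1$ because $Y_m$ splits $A\setminus\bigcup_{l<m}Y_l$ and so leaves $\kappa$ many points of it outside $Y_m$. Let $e(\beta)$ be the least $m$ with $\beta\in Y_m$, and $0$ if there is none. Then
$$A\cap e^{-1}\{m\}\supseteq\Big(A\setminus\bigcup_{l<m}Y_l\Big)\cap Y_m,$$
and the right side has size $\kappa$.

Now let $\omega<\mu\le\kappa$ be a cardinal, assume $S(\rho)$ for all infinite cardinals $\rho<\mu$, and let $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$. For each infinite cardinal $\rho<\mu$ let $e_\rho:\kappa\to\rho$ witness $S(\rho)$ for $\mathcal A$.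

**Step 2 (blocks in which $A$ shows all relevant smaller colorings).** This step finds a club with unboundedly many blocks in which $A$ shows every color of every $e_\rho$ that will be consulted there. For $\alpha<\kappa$ let $Q_\alpha$ be the set of pairs $(\rho,\eta)$ such that $\rho<\mu$ is an infinite cardinal, $\eta<\rho$, and, in case $\mu=\kappa$, additionally $\rho\le|\alpha|+\aleph_0$. The extra condition keeps $Q_\alpha$ small. If $\mu<\kappa$, then $Q_\alpha\subseteq\mu\times\mu$, so $|Q_\alpha|\le\mu<\kappa$. If $\mu=\kappa$, let $\lambda=|\alpha|+\aleph_0<\kappa$; then $Q_\alpha\subseteq(\lambda+1)\times\lambda$, so $|Q_\alpha|\le\lambda<\kappa$. Each set $A\cap e_\rho^{-1}\{\eta\}$ has size $\kappa$, so by regularity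
$$h_A(\alpha)=\sup_{(\rho,\eta)\in Q_\alpha}\min\big((A\cap e_\rho^{-1}\{\eta\})\setminus\alpha\big)<\kappa.$$
By Lemma 1 with $E=\kappa$, applied to $\{h_A:A\in\mathcal A\}$, there is a club $C\ni0$ such that $G_A=\{\alpha\in C:h_A(\alpha)<\alpha^{+C}\}$ is unbounded for all $A\in\mathcal A$. For $\alpha\in G_A$ and $(\rho,\eta)\in Q_\alpha$ there is $\beta\in A\cap[\alpha,\alpha^{+C})$ with $e_\rho(\beta)=\eta$.

**Step 3 (how far each block should reach).** This step assigns to the block of $\alpha$ an ordinal $n(\alpha)<\mu$ whose elements the block will try to realize. If $\mu<\kappa$, let $n:\kappa\to\mu$ be given by Lemma 2 for the family $\{G_A:A\in\mathcal A\}$. If $\mu=\kappa$, let $n(\alpha)=\alpha$. In both cases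
$$|\{\alpha\in G_A:n(\alpha)>i\}|=\kappa\quad\text{for all }A\in\mathcal A,\ i<\mu.\qquad\qquad(3)$$
In the first case this is Lemma 2, and in the second it holds because $G_A$ is unbounded in $\kappa$.

**Step 4 (the coloring).** This step reinterprets the colors of $e_{|n(\alpha)|}$ in the block of $\alpha$ as names for elements of $n(\alpha)$. For each infinite ordinal $\delta<\mu$ fix a surjection $q_\delta:|\delta|\to\delta$. For $\beta<\kappa$ with $\alpha=\pi_C(\beta)$ put
$$e(\beta)=q_{n(\alpha)}\big(e_{|n(\alpha)|}(\beta)\big)\ \text{ if }n(\alpha)\ge\omega,\qquad e(\beta)=0\ \text{ otherwise.}$$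
This makes sense: if $n(\alpha)\ge\omega$, then $|n(\alpha)|\le n(\alpha)<\mu$ is an infinite cardinal, so $e_{|n(\alpha)|}$ is defined and has values in $|n(\alpha)|$, the domain of $q_{n(\alpha)}$. The values of $e$ are $0$ or elements of $n(\alpha)<\mu$, so $e:\kappa\to\mu$.

**Step 5 (every color occurs $\kappa$ often).** This step verifies $S(\mu)$. Fix $A\in\mathcal A$ and $\xi<\mu$. Since $\mu>\omega$, we have $\max(\xi,\omega)<\mu$, and (3) gives $\kappa$ many $\alpha\in G_A$ with $n(\alpha)>\max(\xi,\omega)$. For such $\alpha$ let $\rho=|n(\alpha)|$. As $\xi<n(\alpha)$, there is $\eta<\rho$ with $q_{n(\alpha)}(\eta)=\xi$. The pair $(\rho,\eta)$ belongs to $Q_\alpha$: indeed $\rho<\mu$ is an infinite cardinal and $\eta<\rho$, and if $\mu=\kappa$, then $\rho=|\alpha|\le|\alpha|+\aleph_0$. Since $\alpha\in G_A$, Step 2 gives $\beta\in A\cap[\alpha,\alpha^{+C})$ with $e_\rho(\beta)=\eta$. As $\pi_C(\beta)=\alpha$, this means $e(\beta)=q_{n(\alpha)}(\eta)=\xi$. Different $\alpha$ give points in disjoint blocks, so $|A\cap e^{-1}\{\xi\}|=\kappa$. This proves $S(\mu)$, and completes the induction. $\blacksquare$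

## 8. The bound $\mathfrak d(\kappa)$, the role of uncountability, and ultrafilters

**The bound is attained.** Suppose $2^\kappa=\kappa^+$. Then $\kappa^+\le\mathfrak d(\kappa)\le\mathfrak r(\kappa)\le2^\kappa=\kappa^+$ by Section 2 and Theorem 1, so $\mathfrak d(\kappa)=\mathfrak r(\kappa)=\kappa^+$. In this situation there is a family of size exactly $\mathfrak d(\kappa)$ that no single set splits. For such a family the function $e$ of Theorem 2 cannot exist either, since $e^{-1}\{0\}$ would split every member. So "$<\mathfrak d(\kappa)$" cannot be weakened to "$\le\mathfrak d(\kappa)$" in ZFC in either theorem.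

**Uncountability is needed.** For $\kappa=\omega$ it is consistent that $\mathfrak r\le\mathfrak u<\mathfrak d$, where $\mathfrak u$ is the least size of a base of a nonprincipal ultrafilter on $\omega$ (A. Blass and S. Shelah, *There may be simple $P_{\aleph_1}$- and $P_{\aleph_2}$-points and the Rudin–Keisler ordering may be downward directed*, Ann. Pure Appl. Logic 33 (1987)). In the proof of Theorem 1, Step 1 uses $\kappa>\omega$ to find $k>i$ in $N_A$, and Step 2 uses it to have $h_A(\alpha)<\kappa$. The club arguments use it as well: in $\omega$, the function $f(\xi)=\xi+1$ has no closure point other than $0$.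

**Generating uniform ultrafilters.** An ultrafilter on $\kappa$ is *uniform* if all its members have size $\kappa$. A set $\mathcal G\subseteq U$ *generates* $U$ if every member of $U$ contains a finite intersection of members of $\mathcal G$, and $\mathcal G$ is a *base* if every member of $U$ contains a member of $\mathcal G$. We claim that every uniform ultrafilter $U$ on $\kappa$ needs at least $\mathfrak d(\kappa)$ generators.

Let $\mathcal G$ generate $U$, and let $\mathcal B$ be the set of intersections of nonempty finite subfamilies of $\mathcal G$, which is a base. If $\mathcal G$ were finite, then the single set $B=\bigcap\mathcal G$ would form a base. As $|B|=\kappa$, write $B=B_0\cup B_1$ with $B_0,B_1$ disjoint and of size $\kappa$. One of them is in $U$, but it does not contain $B$, a contradiction. So $\mathcal G$ is infinite and $|\mathcal B|=|\mathcal G|$. Now $\mathcal B\subseteq[\kappa]^\kappa$ by uniformity. Given $X\subseteq\kappa$, one of $X$ and $\kappa\setminus X$ is in $U$ and therefore contains some $B\in\mathcal B$, which $X$ does not split. So no $X$ splits all of $\mathcal B$, and $|\mathcal G|=|\mathcal B|\ge\mathfrak r(\kappa)\ge\mathfrak d(\kappa)$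 by Theorem 1.
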